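# Partitions of Hilbert spaces into convex bodies

## 1. Cutting a segment into closed intervals

Try to cut the real line into closed intervals of positive length. The intervals $[2k,2k+2]$, $k\in\mathbb Z$, cover the line, but neighbors share an endpoint. Now insist that no point is used twice. Put down $[0,1]$ and $[4,5]$. The gap $(1,4)$ is open, so no single closed interval fills it. Put $[2,3]$ inside; now there are two open gaps, $(1,2)$ and $(3,4)$. In each gap put its closed middle third, and continue forever. Some points are never covered. Indeed, inside a gap $(a,b)$ of length $L$, pass to the left subgap $(a,a+\frac L3)$ and then to the right subgap of that, $(a+\frac{2L}9,a+\frac L3)$. Its closure lies in $(a,b)$. Repeating this gives nested compact intervals, and their common point lies in a gap at every stage.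

Could a cleverer choice succeed? No, and the reason is short. We allow degenerate intervals (single points) in the following observation.

**Observation 1.** A compact segment $I=[a,b]$, $a<b$, is not the union of countably many, but at least two, pairwise disjoint non-empty compact intervals.

*Proof.* Suppose it is. Let $F$ be the set of points of $I$ that are not in the interior, relative to $I$, of any of the intervals. Then $F$ is closed. It is countable, because each interval contributes at most its two endpoints. It is non-empty, since otherwise the connected set $I$ would be a disjoint union of at least two non-empty relatively open sets.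

Moreover $F$ has no isolated point. Let $c\in F$, and let $J$ be the interval containing $c$. As $c$ is not interior to $J$, there are points $c'\notin J$ of $I$ arbitrarily near $c$, say $c'>c$ (the other case is symmetric). Let $J'\ni c'$ be the interval that contains $c'$. It does not contain $c$, so its left endpoint lies in $(c,c']$. This endpoint belongs to $F$, because the points of $I$ just to the left of it are not in $J'$. So $F$ has points other than $c$ arbitrarily near $c$.

Thus $F$ is a non-empty compact set that is the union of countably many one-point sets, each closed with empty interior in $F$. This contradicts the Baire category theorem. $\square$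

Two features of this proof will return: the set $F$ of points interior to no piece, to which Baire's theorem is applied, and the small walk "leave $J$, land in another piece $J'$, walk back until the first point of $J'$".

The observation covers more than the line. Suppose a separable normed space is partitioned into at least two closed convex sets with non-empty interior. The interiors are disjoint, and each contains a point of a fixed countable dense set, so there are countably many pieces. Join two points of different pieces by a segment. The pieces cut it into countably many, at least two, disjoint compact intervals, contradicting Observation 1.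

What if the space is so large that there may be uncountably many pieces?

## 2. Disjoint tilings and the space $\ell_2(\mathfrak c)$

**Definition (convex body, tiling, disjoint tiling).** A convex body in a normed space $\mathcal X$ is a closed convex subset with non-empty interior. A tiling of $\mathcal X$ is a family of convex bodies, called tiles, that cover $\mathcal X$ and have mutually disjoint non-empty interiors. A tiling is disjoint if its tiles are pairwise disjoint, that is, if it is a partition of $\mathcal X$ into convex bodies.

The intervals $[2k,2k+2]$ form a tiling of $\mathbb R$ that is not disjoint. The one-element family $\{\mathcal X\}$ is a disjoint tiling of any $\mathcal X$, the trivial one.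

Let $\mathfrak c=2^{\aleph_0}$, and let $\ell_2(\mathfrak c)$ be the Hilbert space $\ell_2(\Gamma)$ with $|\Gamma|=\mathfrak c$. By a result of Klee, a disjoint tiling (by bounded bodies, say, to exclude the trivial one) is only possible in normed spaces of density at least $\mathfrak c$. So $\ell_2(\mathfrak c)$ is a Hilbert space of the first admissible size. Carlo Alberto De Bernardi, Tommaso Russo and Jacopo Somaglia ("Lattice tilings of Hilbert spaces", arXiv:2505.04267, 2025) ask: *does there exist a disjoint tiling by bounded convex bodies in $\ell_2(\mathfrak c)$?*

The answer is no, and size and boundedness play no role.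

**Theorem A.** Let $\mathcal X$ be a real Hilbert space. Every partition of $\mathcal X$ into convex bodies is $\{\mathcal X\}$. In particular $\ell_2(\mathfrak c)$ has no disjoint tiling by bounded convex bodies.

**Theorem B (stronger, local version).** Let $\mathcal X$ be a reflexive real Banach space, $\Omega\subset\mathcal X$ non-empty, open and connected, and $\mathcal T$ a partition of $\Omega$ into convex sets that are relatively closed in $\Omega$ and have non-empty interior. Then $\mathcal T=\{\Omega\}$.

Relatively closed means closed in the subspace topology: $(0,\frac12]$ is relatively closed in $\Omega=(0,1)$, although it is not closed in $\mathbb R$.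

**Corollary C.** If $\mathcal T$ is any tiling of a reflexive space, then the set of points lying in at least two tiles is dense in $\bigcup_{T\in\mathcal T}\partial T$.

**Proposition D (reflexivity cannot be dropped).** For every Banach space $Y$ of density at most $\mathfrak c$, the space $Y\oplus_1\ell_1(\mathfrak c)$ has a disjoint tiling by closed balls of radius $1$. (For $Y=\{0\}$ this is due to Klee.)

A complex Hilbert space is regarded as a real one. We write $B(x,\rho)$ for the open ball and $\langle n,x\rangle$ for the pairing of $n\in\mathcal X^*$ with $x\in\mathcal X$.

## 3. Disjoint unit balls filling $Y\oplus_1\ell_1(\mathfrak c)$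

We start with Proposition D, because it shows which arguments cannot work.

**Proof of Proposition D.** Let $Z=Y\oplus_1\ell_1(\mathfrak c)$, with norm $\|(y,a)\|=\|y\|+\sum_\gamma|a_\gamma|$. It has a dense set of size at most $\mathfrak c$, and every point is the limit of a sequence from that set, so $|Z|\le\mathfrak c^{\aleph_0}=\mathfrak c$. Since $\ell_1(\mathfrak c)$ has at least $\mathfrak c$ elements, $|Z|=\mathfrak c$. Write $Z=\{x_\alpha:\alpha<\mathfrak c\}$. The aim is to cover the points one at a time, each time by a ball that misses all earlier ones.

By recursion on $\alpha$ we define a center $c_\alpha$ or leave it undefined. If $x_\alpha$ lies in the closed unit ball about some $c_\beta$ with $\beta<\alpha$, do nothing. Otherwise consider the supports of the $\ell_1(\mathfrak c)$-components of $x_\alpha$ and of all defined $c_\beta$, $\beta<\alpha$. Their union is a union of fewer than $\mathfrak c$ countable sets, so it has size less than $\mathfrak c$. Choose $\gamma\in\mathfrak c$ outside it, and put $c_\alpha=x_\alpha+e_\gamma$.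

Then $\|x_\alpha-c_\alpha\|=1$, so $x_\alpha$ is covered. For every defined $c_\beta$ with $\beta<\alpha$, the coordinate $\gamma$ of $x_\alpha-c_\beta$ is zero, so
$$\|c_\alpha-c_\beta\|=\|x_\alpha-c_\beta+e_\gamma\|=\|x_\alpha-c_\beta\|+1>2,$$
because $x_\alpha$ is outside the closed unit ball about $c_\beta$. Two closed unit balls with centers more than $2$ apart are disjoint. So the closed unit balls about the defined centers are pairwise disjoint, and they cover $Z$. $\blacksquare$

Take a segment joining two different balls of this tiling. By Observation 1 it meets uncountably many of them. Only countably many of the resulting intervals can have positive length, so uncountably many balls meet the segment in exactly one point. This is where the argument of Section 1 stops: the set $F$ on a segment need no longer be countable. Restricting to lines and counting cannot prove Theorem A; the geometry of the space must enter.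

Taking $Y=\ell_2(\mathfrak c)$ shows that containing a complemented copy of $\ell_2(\mathfrak c)$ is not an obstruction to disjoint tilings. Taking $Y=\{0\}$ shows that "reflexive" in Theorem B cannot be weakened to "dual space" or to "Radon–Nikodým property". The case of general non-reflexive Asplund spaces (defined next) is not settled here.

## 4. Gauges and their Fréchet derivatives

A function $\gamma$ on $\mathcal X$ is Fréchet differentiable at $p$ with derivative $f\in\mathcal X^*$ if
$$\omega(\tau)=\sup_{\|u\|\le1}\frac{|\gamma(p+\tau u)-\gamma(p)-\tau f(u)|}{\tau}\longrightarrow0\qquad(\tau\downarrow0).$$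
The point is the uniformity over all directions $u$. If $\gamma$ is also convex, its graph lies above the tangent: $\gamma(x)\ge\gamma(p)+f(x-p)$ for all $x$ (the subgradient inequality).

**Definition (Asplund space).** For our purposes: a Banach space on which every continuous convex function is Fréchet differentiable at the points of a dense set.

The only non-elementary fact we use is this: *reflexive Banach spaces, in particular Hilbert spaces, are Asplund spaces* (Asplund; see Phelps, *Convex Functions, Monotone Operators and Differentiability*).

Here are two examples. In a Hilbert space let $\|p\|=1$ and $\|u\|<1$. From $\|p+u\|^2=(1+\langle p,u\rangle)^2+\|u\|^2-\langle p,u\rangle^2$ we get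
$$0\le\|p+u\|-1-\langle p,u\rangle\le\frac{\|u\|^2}{2(1-\|u\|)},$$
so the norm is Fréchet differentiable at $p$, with derivative $p$. In $Y\oplus_1\ell_1(\mathfrak c)$, by contrast, the norm is differentiable nowhere: for given $x$ choose $\gamma$ outside the support of its $\ell_1(\mathfrak c)$-component; then $\|x+te_\gamma\|=\|x\|+|t|$ has a corner at $t=0$. The balls of Section 3 have no smooth boundary point at all. Smooth boundary points are what our proof is built on.

Now let $\mathcal X$ be a real Banach space and $\Omega\subset\mathcal X$ open. Let $T\subset\Omega$ be convex and relatively closed in $\Omega$, and suppose that $T$ contains the closed ball of radius $r>0$ about a point $y$.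

**Definition (gauge).** The gauge of $T$ about $y$ is $\gamma_T(x)=\inf\{t>0:\ y+(x-y)/t\in T\}$.

For the closed unit ball and $y=0$ this is the norm. For the half-space $\{\langle n,x\rangle\le1\}$ and $y=0$ it is $\max(\langle n,x\rangle,0)$. We need four facts.

*(a) Lipschitz.* $\gamma_T$ is the Minkowski functional of $T-y$, so it is a sublinear function of $x-y$. If $t>0$ and $t\ge\|x-y\|/r$, then $y+(x-y)/t$ lies in the ball about $y$; so $\gamma_T(x)\le\|x-y\|/r$. By sublinearity, $\gamma_T$ is convex and $\frac1r$-Lipschitz on $\mathcal X$.

*(b) Interior.* $\operatorname{int}T=\{\gamma_T<1\}$. If $\gamma_T(x)<1$, then $y+(x-y)/t\in T$ for some $t<1$, and $x$ is a convex combination of this point and $y$, so $x\in T$. The set $\{\gamma_T<1\}$ is open by (a), hence it lies in $\operatorname{int}T$. Conversely, if $x\in\operatorname{int}T$, then $y+(1+\epsilon)(x-y)\in T$ for some $\epsilon>0$, so $\gamma_T(x)\le1/(1+\epsilon)<1$.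

*(c) Membership.* For $x\in\Omega$: $x\in T\iff\gamma_T(x)\le1$. The implication from left to right is clear, and for $\gamma_T(x)<1$ use (b). If $\gamma_T(x)=1$, then for $t>1$ the point $y+(x-y)/t$ has gauge $1/t<1$, so it is in $T$. As $t\downarrow1$ it tends to $x\in\Omega$, and $T$ is relatively closed, so $x\in T$.

*(d) Moving a smooth point to the boundary.* Suppose $\gamma_T$ is Fréchet differentiable at $x$ with derivative $f$, and $\gamma_T(x)>0$. Differentiating $\gamma_T(y+s(x-y))=s\gamma_T(x)$ at $s=1$ gives $f(x-y)=\gamma_T(x)$, so $f\ne0$. Put
$$p=y+\frac{x-y}{\gamma_T(x)}.$$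
By positive homogeneity, $\gamma_T$ is Fréchet differentiable at $p$ with the same derivative $f$, and $\gamma_T(p)=1=f(p-y)$.

## 5. Uniform inner radius near a piece of the frame

From now on $\mathcal X$ is reflexive and $\Omega$, $\mathcal T$ are as in Theorem B (for Theorem A, $\Omega=\mathcal X$ is a Hilbert space). **Assume, for contradiction, that $\mathcal T$ has at least two members.**

**Step 1: a ball in which tiles of uniform size are dense in the frame.** The purpose is to replace countability by uniform size. Let
$$F=\Omega\setminus\bigcup_{T\in\mathcal T}\operatorname{int}T .$$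
This set is relatively closed in $\Omega$. It is non-empty, since otherwise the connected set $\Omega$ would be a disjoint union of at least two non-empty open sets. For $m\in\mathbb N$, let $\mathcal T_m$ be the set of tiles that contain a closed ball of radius $1/m$ with center of norm at most $m$. Every tile lies in some $\mathcal T_m$, so $F=\bigcup_mF_m$ with $F_m=F\cap\bigcup\mathcal T_m$.

As a relatively closed subset of an open subset of a complete space, $F$ is a Baire space. So for some $m$ the closure of $F_m$ in $F$ has non-empty interior in $F$. In other words, there is an open ball $U\subset\Omega$ such that $U\cap F\ne\emptyset$ and $F_m\cap U$ is dense in $F\cap U$. Fix $m$ and $U$, and put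
$$r=\frac1m,\qquad R=m+\sup_{x\in U}\|x\|.$$
For each $T\in\mathcal T_m$ fix $y_T$ with $\|y_T\|\le m$ such that $T$ contains the closed ball of radius $r$ about $y_T$; we call $y_T$ its center. Then
$$\|y_T-x\|\le R\qquad(T\in\mathcal T_m,\ x\in U).\tag{1}$$
Let $\gamma_T$ be the gauge of $T$ about $y_T$. By (b) and (c), $\gamma_T(x)=1$ for $x\in F\cap T$.

**Step 2: smooth triples.** We need boundary points with a well-behaved outer normal.

**Definition (smooth triple).** $(T,p,n)$ is a smooth triple if $T\in\mathcal T_m$, $p\in U$, $\gamma_T(p)=1$ (so $p\in T$), $\gamma_T$ is Fréchet differentiable at $p$ with derivative $f$, and $n=f/\|f\|$.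

(By (d), $f\neq0$.) As a picture: for a closed unit ball about $0$ in a Hilbert space, the triple would be (ball, $p$, $p$) with $\|p\|=1$. The subgradient inequality gives $\gamma_T(x)\ge1+f(x-p)$, and $\gamma_T\le1$ on $T$, so
$$\langle n,x\rangle\le\langle n,p\rangle\qquad(x\in T).\tag{2}$$

Smooth triples exist. Take $q\in F_m\cap U$ and $T\in\mathcal T_m$ with $q\in T$, so that $\gamma_T(q)=1$. By the Asplund property there are points $x\to q$ at which $\gamma_T$ is Fréchet differentiable. Then $\gamma_T(x)\to1$, so $y_T+(x-y_T)/\gamma_T(x)\to q$. By (d), these points give smooth triples as soon as they are in $U$.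

## 6. What a smooth boundary point imposes on its neighbors

The purpose of the next lemma is to turn disjointness into a linear inequality: a tile of uniform size that comes very near a smooth boundary point of another tile must lie essentially on the outer side of the tangent hyperplane.

**Lemma 1.** Let $(T,p,n)$ be a smooth triple and $\eta>0$. There is $\delta>0$ such that every $T'\in\mathcal T_m$, $T'\ne T$, meeting $B(p,\delta)$ satisfies $\langle n,y_{T'}-p\rangle\ge r-\eta$.

Smoothness is essential. In the plane let $T=\{(a,b):b\le-|a|\}$ and $p=0$. For $0<\theta\le2-\sqrt2$ the half-planes $\{a+b\ge\theta\}$ and $\{-a+b\ge\theta\}$ are disjoint from $T$, come within $\theta$ of $p$, and contain the closed unit balls about $(10,-8)$ and $(-10,-8)$ respectively, since these centers have distance $(2-\theta)/\sqrt2\ge1$ from the bounding lines. A unit vector $n=(n_1,n_2)$ that supports $T$ at $0$ has $n_2\ge|n_1|$, so $n_2>0$. One of the numbers $\pm10n_1-8n_2$ is then at most $-8n_2<0$. No choice of $n$ makes the conclusion of the lemma true at this corner.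

*Proof of Lemma 1.* Put $y=y_T$, $\gamma=\gamma_T$, $f=\gamma'(p)$, and let $\omega(\tau)$ be as in Section 4, so that $\omega(\tau)\to0$ as $\tau\downarrow0$. Set $\epsilon=\eta/(2R)$.

*Choice of constants.* Choose $\tau\in(0,1)$ with $\tau\|f\|<1$, $\omega(\tau)\le1$ and $R(\omega(\tau)+\tau)\le\epsilon/2$. Then choose $\delta\in(0,r)$ with $4\delta/\tau\le\epsilon/2$. These choices depend only on $(T,p,n)$, $R$, $r$ and $\eta$.

*Separation.* Let $T'$ be as stated and $z\in T'\cap B(p,\delta)$. The convex sets $T$ and $T'$ are disjoint and $\operatorname{int}T\ne\emptyset$, so by Hahn–Banach there is $h\in\mathcal X^*$ with $\|h\|=1$ and $S:=\sup_Th\le\inf_{T'}h$. Then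
$$h(p)\le S\le h(z)\le h(p)+\delta .\tag{3}$$
Let $\kappa=h(p-y)$. As $T$ contains the closed ball of radius $r$ about $y$, we have $S\ge h(y)+r$. With (3) this gives $\kappa\ge r-\delta>0$. Also $\kappa\le\|p-y\|\le R$ by (1).

*The separating functional is nearly the tangent functional.* Let $\|u\|\le1$ and set $G=1+\tau f(u)+\tau\omega(\tau)+\tau^2$. Then $G>0$, since $\tau\|f\|<1$, and $G\le4$. By definition of $\omega$, $\gamma(p+\tau u)\le1+\tau f(u)+\tau\omega(\tau)<G$. So the point $y+(p+\tau u-y)/G$ has gauge less than $1$ and lies in $T$, where $h\le S$. Multiplying by $G$ and using $S-h(y)\le\kappa+\delta$ from (3), we get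
$$\kappa+\tau h(u)\le G\,(S-h(y))\le G(\kappa+\delta).$$
Subtract $\kappa$ and divide by $\tau$:
$$h(u)\le\kappa f(u)+\kappa(\omega(\tau)+\tau)+\frac{G\delta}\tau\le\kappa f(u)+\frac\epsilon2+\frac\epsilon2 .$$
This holds for all $\|u\|\le1$, so $\|h-\kappa f\|\le\epsilon$. Since $\|h\|=1$, it follows that $|1-\kappa\|f\||\le\epsilon$. As $\kappa f=\kappa\|f\|\,n$, we obtain $\|h-n\|\le\|h-\kappa f\|+|\kappa\|f\|-1|\le2\epsilon$.

*Conclusion.* $T'$ contains the closed ball of radius $r$ about $y_{T'}$, so $h(y_{T'})-r\ge\inf_{T'}h\ge S\ge h(p)$, that is, $h(y_{T'}-p)\ge r$. Since $\|y_{T'}-p\|\le R$ by (1), $\langle n,y_{T'}-p\rangle\ge r-2\epsilon R=r-\eta$. $\square$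

**A first attempt to finish.** Take a smooth triple $(T,p,n)$, a tile $T'$ passing very near $p$, a smooth point $p'$ of $T'$ near $p$ with normal $n'$, and then a third tile $T''$ very near $p'$. Lemma 1, used twice, gives $\langle n,y_{T''}-p\rangle\ge\frac r2$ and $\langle n',y_{T''}-p\rangle\ge\frac r2$, up to choosing distances small. If $n'$ were nearly $-n$, adding would give $r\le\|n+n'\|R$, a contradiction. On the line this works, because a unit functional there is $\pm1$.

In general nothing forces $n'\approx-n$. To get it, one would apply Lemma 1 to $(T',p',n')$ with $T$ as the neighbor. But the $\delta'$ of that application depends on $(T',p',n')$, and $T$, fixed earlier, need not meet $B(p',\delta')$. And without it two constraints are harmless: if $n,n'$ are orthonormal in a Hilbert space, then $v=\frac r2(n+n')$ has inner product $\frac r2$ with both.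

What *can* be controlled is the value of $n'$ on one prescribed vector $w$ with $\langle n,w\rangle>0$: we can make $\langle n',w\rangle\le\varepsilon$. One such step is not a contradiction. The idea is to repeat it many times, always with a new tile, keeping all earlier constraints alive, and to choose each $w$ in the light of the normals found so far, until the constraints $\langle n_i,v\rangle\ge\frac r2$ cannot all hold.

## 7. Passing to a new tile while controlling the normal

**Lemma 2.** Let $(T,p,n)$ be a smooth triple, $w\in\mathcal X$ with $\langle n,w\rangle>0$, and $\varepsilon,\delta>0$. There is a smooth triple $(T',p',n')$ with $T'\ne T$, $\|p'-p\|<\delta$ and $\langle n',w\rangle\le\varepsilon$.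

The geometry is the walk of Section 1. From $p$ step out of $T$ in the direction $w$ and walk back to the first point $q$ of the tile you landed in. Seen from $p$, the new tile begins in the direction $w$, so its outer normal facing $p$ should not point along $w$.

*Proof.* Decreasing $\delta$, we may assume $B(p,\delta)\subset U$. The constants are chosen in the order $s$, $t_0$, $\beta$, $x$.

*Choice of $s$, and a frame point on the ray.* Choose $s>0$ with $p+tw\in U$ for all $t\in[0,s]$ and $\frac Rrs\|w\|<\frac\delta3$. Let $z=p+sw$. Since $\langle n,z\rangle>\langle n,p\rangle$, (2) shows $z\notin T$. Let $T_z\in\mathcal T$ be the tile containing $z$. As $T_z\ne T$, $p\notin T_z$. The set $\{t\in[0,s]:p+tw\in T_z\}$ is closed, because the segment lies in $\Omega$ and $T_z$ is relatively closed. It contains $s$ and not $0$. Let $t_0>0$ be its minimum and $q=p+t_0w$. Then $q\in T_z$, and $q\notin\operatorname{int}T_z$ by minimality of $t_0$. Since the tiles are disjoint, $q$ is in no other tile. So $q\in F\cap U$ and $q\notin T$.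

*Choice of $\beta$, and the new tile.* $T_z$ itself need not belong to $\mathcal T_m$, so we use density. Choose $\beta>0$ with $\frac Rr\beta<\frac\delta3$, $\beta\le\frac{t_0\varepsilon}2$ and $B(q,\beta)\subset U\setminus T$; the last is possible as $T$ is relatively closed. Choose $q''\in F_m\cap U$ with $\|q''-q\|<\beta$, and let $T'\in\mathcal T_m$ contain $q''$. Since $q''\notin T$, $T'\ne T$, and hence $p\notin T'$. Write $\gamma'=\gamma_{T'}$ and $y'=y_{T'}$. By (c), $\gamma'(p)>1\ge\gamma'(q'')$.

*Choice of $x$, and the new triple.* By the Asplund property and continuity of $\gamma'$, choose a Fréchet differentiability point $x\in U$ of $\gamma'$ with $\gamma'(x)>1$, $(1+\frac Rr)\|x-p\|<\frac\delta3$ and $\|x-p\|\le\frac{t_0\varepsilon}2$. Let $f'$ be the derivative of $\gamma'$ at $x$, $n'=f'/\|f'\|$, and $p'=y'+(x-y')/\gamma'(x)$.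

*$p'$ is near $p$.* We have $\|p'-x\|=(1-1/\gamma'(x))\|x-y'\|\le(\gamma'(x)-1)\|x-y'\|$. Here $\|x-y'\|\le R$ by (1), and $\gamma'(x)-1\le\gamma'(x)-\gamma'(q'')\le\frac1r\|x-q''\|$ by (a). Moreover $\|x-q''\|\le\|x-p\|+\|p-q\|+\|q-q''\|\le\|x-p\|+s\|w\|+\beta$. Therefore
$$\|p'-p\|\le\Big(1+\frac Rr\Big)\|x-p\|+\frac Rrs\|w\|+\frac Rr\beta<\delta .$$
In particular $p'\in U$, and by (d) $(T',p',n')$ is a smooth triple.

*The normal is controlled.* By the subgradient inequality at $x$, $f'(q''-x)\le\gamma'(q'')-\gamma'(x)<0$, so $\langle n',q''-x\rangle<0$. Since $t_0w=q-p=(q''-x)+(q-q'')+(x-p)$ and $\|n'\|=1$,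
$$t_0\langle n',w\rangle\le\beta+\|x-p\|\le t_0\varepsilon .\qquad\square$$

## 8. Chains of tiles with inherited constraints

The purpose of this section is to iterate Lemma 2 so that each new tile obeys the constraint of *every* earlier normal. Lemma 1 gives each constraint only on a small ball, so we carry along a shrinking open set.

**Definition (chain).** A chain of length $k$ consists of smooth triples $(T_i,p_i,n_i)_{i\le k}$ with distinct $T_i$, and an open set $V_k$ with $p_k\in V_k\subset U\cap B(p_1,r/4)$, such that

* (C1) $V_k\cap T_i=\emptyset$ for $i<k$;
* (C2) every $T\in\mathcal T_m\setminus\{T_1,\dots,T_k\}$ meeting $V_k$ satisfies $\langle n_i,y_T-p_1\rangle\ge r/2$ for all $i\le k$.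

Put $v_k=y_{T_k}-p_1$; then $\|v_k\|\le R$ by (1).

A chain of length $1$ exists. Take any smooth triple $(T_1,p_1,n_1)$, take $\delta$ from Lemma 1 with $\eta=r/4$, and put $V_1=U\cap B(p_1,\min(\delta,r/4))$. (C1) is empty, and (C2) holds with the bound $\frac34r$.

**Lemma 3.** Given a chain of length $k$, $w$ with $\langle n_k,w\rangle>0$ and $\varepsilon>0$, there is an extension to a chain of length $k+1$ with $\langle n_{k+1},w\rangle\le\varepsilon$. Moreover $\langle n_i,v_{k+1}\rangle\ge r/2$ for all $i\le k$.

*Proof.* *The new triple.* $V_k$ is open and contains $p_k$. So Lemma 2, applied to $(T_k,p_k,n_k)$ with $\delta$ small, gives a smooth triple $(T_{k+1},p_{k+1},n_{k+1})$ with $T_{k+1}\ne T_k$, $p_{k+1}\in V_k$ and $\langle n_{k+1},w\rangle\le\varepsilon$. The tile $T_{k+1}$ meets $V_k$, at $p_{k+1}$, so (C1) gives $T_{k+1}\ne T_i$ for $i<k$ too. Now (C2) applies to $T=T_{k+1}$ and gives $\langle n_i,v_{k+1}\rangle\ge r/2$ for all $i\le k$.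

*The new open set.* Take $\delta$ from Lemma 1 for the new triple with $\eta=r/4$, and put
$$V_{k+1}=\big(V_k\cap B(p_{k+1},\delta)\big)\setminus(T_1\cup\dots\cup T_k).$$
It is open, since $V_k\subset\Omega$ and the $T_i$ are relatively closed in $\Omega$. It contains $p_{k+1}$, since $T_{k+1}$ is disjoint from $T_1,\dots,T_k$; this is where disjointness lets us continue. It lies in $U\cap B(p_1,r/4)$, and (C1) holds by construction.

*(C2) for the new chain.* Let $T\in\mathcal T_m\setminus\{T_1,\dots,T_{k+1}\}$ meet $V_{k+1}$. It meets $V_k$, so the inequalities for $i\le k$ are inherited. It meets $B(p_{k+1},\delta)$, so $\langle n_{k+1},y_T-p_{k+1}\rangle\ge\frac34r$ by Lemma 1. Since $\|p_{k+1}-p_1\|<\frac r4$, we get $\langle n_{k+1},y_T-p_1\rangle\ge\frac34r-\frac r4=\frac r2$. $\square$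

On the real line this already ends the story. Say $n_1=+1$. Lemma 3 with $w=1$ and $\varepsilon=\frac12$ gives $n_2=-1$. One more extension (with $w=-1$) gives $v_3$ with $v_3\ge\frac r2$ and $-v_3\ge\frac r2$, which is impossible. In higher dimensions we must choose the $w$'s with care, and this is done in two ways: one for Hilbert spaces, one for all reflexive spaces.

## 9. Hilbert space: normals whose convex hull approaches zero

**Proof of Theorem A.** Let $\Omega=\mathcal X$ be a Hilbert space, with $\mathcal X^*=\mathcal X$. The plan is to choose $w$ as the point of the convex hull of the normals that is nearest to $0$. Each step then pulls the hull closer to $0$, while the constraints keep it away from $0$.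

Given a chain of length $k$, let $a_k$ be the point of minimal norm in the compact convex set $\operatorname{conv}\{n_1,\dots,n_k\}$, and let $d_k=\|a_k\|^2$. For $k=1$, $a_1=n_1$ and $d_1=1$.

**Step 1: the hull stays away from $0$.** Since $n_k\ne0$, some $w$ satisfies $\langle n_k,w\rangle>0$, so Lemma 3 applies to the given chain. It provides $v=v_{k+1}$ with $\|v\|\le R$ and $\langle n_i,v\rangle\ge r/2$ for all $i\le k$. As $a_k$ is a convex combination of the $n_i$, $\frac r2\le\langle a_k,v\rangle\le R\|a_k\|$. Hence
$$d_k\ge\frac{r^2}{4R^2}>0\qquad\text{for every chain of any length }k.\tag{4}$$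

**Step 2: the hull can be pulled toward $0$.** The minimal point satisfies $\langle a_k,c\rangle\ge\|a_k\|^2$ for every $c$ in the hull. (Otherwise $\|a_k+t(c-a_k)\|^2=\|a_k\|^2+2t\langle a_k,c-a_k\rangle+t^2\|c-a_k\|^2$ would be smaller than $\|a_k\|^2$ for small $t>0$.) In particular $\langle a_k,n_k\rangle\ge d_k>0$. So Lemma 3 can be applied with $w=a_k$ and any $\varepsilon>0$, and it gives an extension with $\langle n_{k+1},a_k\rangle\le\varepsilon$.

For $\lambda=d_k/(1+d_k)$ the point $(1-\lambda)a_k+\lambda n_{k+1}$ lies in the new hull, so
$$d_{k+1}\le(1-\lambda)^2d_k+\lambda^2+2\lambda(1-\lambda)\langle a_k,n_{k+1}\rangle\le\frac{d_k+d_k^2}{(1+d_k)^2}+2\varepsilon=\frac{d_k}{1+d_k}+2\varepsilon .$$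
Since $d_k>0$, $\frac{d_k}{1+d_k}<\frac{d_k}{1+d_k/2}$. So we can choose $\varepsilon>0$, depending on $d_k$, such that $d_{k+1}\le\frac{d_k}{1+d_k/2}$, that is,
$$\frac1{d_{k+1}}\ge\frac1{d_k}+\frac12 .$$

**Step 3: contradiction.** Start with a chain of length $1$ and iterate. Then $1/d_k\ge1+\frac{k-1}2=\frac{k+1}2$, so $d_k\le2/(k+1)$ for all $k$. This contradicts (4) as soon as $k+1>8R^2/r^2$. Hence $\mathcal T$ cannot have two members, and every partition of $\mathcal X$ into convex bodies is $\{\mathcal X\}$.

Since $\ell_2(\mathfrak c)$ is unbounded, a tiling of it by bounded bodies has at least two tiles. So $\ell_2(\mathfrak c)$ has no disjoint tiling by bounded convex bodies. $\blacksquare$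

So no Hilbert space of any density has a disjoint tiling by convex bodies, bounded or not, apart from the trivial one. In the proof, the Hilbert structure enters twice: in the Asplund property, and in Step 2, where the minimal point $a_k$ of a set of *functionals* is used as a *vector* $w$. In a general reflexive space the second use has no direct meaning, and another choice of $w$ is needed.

## 10. Reflexive spaces: an infinite chain and a weak cluster point

**Proof of Theorem B.** The plan is to build an infinite chain. Its vectors $v_k$ have a weak cluster point $v$ that satisfies all constraints $\langle n_i,v\rangle\ge\frac r2$ at once. If we could have used $w=v$ at some step, we would have a contradiction. We do not know $v$ in advance, but it will lie in the closed span of the $v_k$, so it suffices to have tried, at some time, a good approximation to $v$. Bookkeeping ensures that we do.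

**Step 1: bookkeeping.** As soon as $v_1,\dots,v_j$ are defined, fix a countable dense subset $\{d_{j,l}:l\in\mathbb N\}$ of $\operatorname{span}\{v_1,\dots,v_j\}$. Fix a surjection $\pi:\mathbb N\to\mathbb N\times\mathbb N$ such that $\pi(k)=(j,l)$ implies $j\le k$. For instance, run through the diagonals $j+l-1=1,2,3,\dots$, each in order of increasing $j$: the pair $(j,l)$ on the diagonal $D=j+l-1$ gets the number $\frac{D(D-1)}2+j\ge j$.

**Step 2: the infinite chain.** Start with a chain of length $1$. Given the chain of length $k$, the vector $d_{\pi(k)}$ is already defined. Let $w_k=d_{\pi(k)}$ if $\langle n_k,d_{\pi(k)}\rangle>0$, and otherwise let $w_k$ be any vector with $\langle n_k,w_k\rangle>0$. Extend by Lemma 3 with $w=w_k$ and $\varepsilon=r/8$.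

**Step 3: the cluster point.** By Lemma 3, $\langle n_i,v_k\rangle\ge r/2$ whenever $i<k$, and $\|v_k\|\le R$. In a reflexive space closed balls are weakly compact, so $(v_k)$ has a weak cluster point $v$. For fixed $i$ the inequality holds for all $k>i$, so it passes to the cluster point:
$$\langle n_i,v\rangle\ge\frac r2\qquad\text{for all }i.\tag{5}$$
A norm-closed subspace is weakly closed, so $v$ lies in the closed linear span of $\{v_k\}$. The union of the spaces $\operatorname{span}\{v_1,\dots,v_j\}$ is dense in it. So there are $j,l$ with $\|d_{j,l}-v\|<r/8$.

**Step 4: contradiction.** Take $k$ with $\pi(k)=(j,l)$. By (5), $\langle n_k,d_{j,l}\rangle\ge\frac r2-\frac r8>0$, so we had $w_k=d_{j,l}$, and hence $\langle n_{k+1},d_{j,l}\rangle\le\frac r8$. Then $\langle n_{k+1},v\rangle<\frac r8+\frac r8=\frac r4$, which contradicts (5) for $i=k+1$. So $\mathcal T$ has only one member, that is, $\mathcal T=\{\Omega\}$. $\blacksquare$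

Theorem B contains the statement of Theorem A, as Hilbert spaces are reflexive; the proof in Section 9 has the merit of using only finite chains, with an explicit length.

## 11. Points in two tiles are dense in the boundaries

In Theorem B the set $\Omega$ need not be the whole space. This local form gives information about arbitrary tilings, disjoint or not.

**Proof of Corollary C.** We first note that a convex body $T$ satisfies $T=\overline{\operatorname{int}T}$: if $y\in\operatorname{int}T$ and $x\in T$, then $y+t(x-y)\in\operatorname{int}T$ for $0\le t<1$, and this tends to $x$ as $t\uparrow1$. Consequently a point $x$ lying in two different tiles $T,T'$ belongs to $\partial T$: if $x$ were in $\operatorname{int}T$, then $\operatorname{int}T$ would be a neighborhood of $x\in\overline{\operatorname{int}T'}$ and would meet $\operatorname{int}T'$. So the set in question is indeed a subset of $\bigcup_{T\in\mathcal T}\partial T$.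

For density, let $T_0\in\mathcal T$, $x\in\partial T_0$, and let $W$ be an open ball about $x$. Suppose that no point of $W$ lies in two tiles. Then the non-empty ones among the sets $T\cap W$, $T\in\mathcal T$, form a partition of $W$. They are convex and relatively closed in $W$. They have non-empty interior: a point of $T\cap W$ is a limit of points of $\operatorname{int}T$, which are eventually in the open set $W$. Since $W$ is non-empty, open and connected, Theorem B shows that only one tile meets $W$. It is $T_0$, because $x\in T_0$. So $W\subset T_0$ and $x\in\operatorname{int}T_0$, contradicting $x\in\partial T_0$. Hence every such ball $W$ contains a point lying in at least two tiles. $\blacksquare$
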